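
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{A maximal topological group that is not selectively separable}


\begin{abstract}
Bella, Matveev and Spadaro asked whether there is a countable regular maximal topological group that is not selectively separable. We construct one under CH. Since by a theorem of Protasov there are models of ZFC with no maximal topological groups, the existence of such a group is independent of ZFC. Under CH there are $2^{\mathfrak c}$ such groups up to homeomorphism. On the other hand, the maximal groups induced by ordered-union ultrafilters are always selectively separable.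
\end{abstract}

\section{The question and the answer}

A topological space $X$ is \emph{selectively separable} if for every sequence $(D_n:n\in\omega)$ of dense subspaces of $X$ one can pick finite sets $F_n\subset D_n$ such that $\bigcup_{n}F_n$ is dense in $X$. For a constant sequence $D_n=D$ this says that $D$ has a countable dense subset; the general statement asks for a diagonal version of separability, in which each dense set may contribute only finitely many points. A space with a countable base $\{B_n:n\in\omega\}$ of nonempty sets has the property: put one point of $D_n\cap B_n$ into $F_n$. So a countable space that is not selectively separable has no countable base and, being countable, is not even first countable.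

A space is \emph{crowded} if it has no isolated points. A crowded space $(X,\tau)$ is \emph{maximal} if every topology on $X$ strictly finer than $\tau$ has an isolated point. In a maximal space the neighborhood filters are as fine as they can be, so one may look there for failures of selective separability. Indeed, in ZFC there are countable regular maximal spaces that are not selectively separable. For groups the situation is more delicate. Malykhin showed that there can exist maximal topological groups, and Protasov showed that there are models of ZFC in which there are none. In \cite{BMS} the following question is posed.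

\begin{quote}
\emph{Is there a countable regular maximal non-selectively separable topological group?}
\end{quote}

By Protasov's theorem a positive answer cannot be a theorem of ZFC; what can be asked is whether such a group exists consistently. It is not obvious what to guess. In a group all neighborhood filters are translates of a single one, so the failure of selective separability cannot be planted at one exceptional point. Moreover, a natural class of maximal groups, those coming from ordered-union ultrafilters, contains no example (Theorem~\ref{thm:ou}). The answer is nevertheless yes.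

\begin{theorem}[CH]\label{thm:main}
There are a countable Boolean group $G$, a Hausdorff group topology on $G$ with a neighborhood base at $0$ of subgroups (hence zero-dimensional and regular) which is maximal, and dense sets $D_0\supseteq D_1\supseteq\cdots$ such that for all finite $F_n\subset D_n$ the set $\bigcup_nF_n$ is closed and discrete in $G$. In particular $G$ is not selectively separable.
\end{theorem}

\begin{corollary}\label{cor:indep}
The statement ``there is a countable regular maximal non-selectively separable topological group'' is independent of ZFC: it holds under CH, and it fails in Protasov's models without maximal topological groups.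
\end{corollary}

\begin{proof}
Theorem~\ref{thm:main} gives the group under CH, and CH is consistent with ZFC. In Protasov's models there is no maximal topological group at all.
\end{proof}

\begin{theorem}[CH]\label{thm:many}
Up to homeomorphism there are exactly $2^{\mathfrak c}$ topological groups as in Theorem~\ref{thm:main}. This is the largest possible number.
\end{theorem}

The last theorem needs a definition. For a sequence $d=(d_i:i\in\omega)$ of nonempty finite subsets of $\omega$ with $\max d_i<\min d_{i+1}$ for all $i$, let
\[
FU(d)=\Bigl\{\bigcup_{i\in I}d_i:\ \emptyset\ne I\subset\omega\text{ finite}\Bigr\}.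
\]
An ultrafilter on the set of nonempty finite subsets of $\omega$ is \emph{ordered-union} if it has a base of sets of the form $FU(d)$. As the $d_i$ are disjoint, $FU(d)\cup\{\emptyset\}$ is a subgroup of $[\omega]^{<\omega}$, the Boolean group of finite subsets of $\omega$ with symmetric difference. We shall see in Section~\ref{sec:ou} that an ordered-union ultrafilter $p$ induces a maximal group topology on $[\omega]^{<\omega}$, with the groups $FU(d)\cup\{\emptyset\}$, $FU(d)\in p$, as a base at $\emptyset$.

\begin{theorem}[ZFC]\label{thm:ou}
If $p$ is an ordered-union ultrafilter, the maximal group topology it induces on $[\omega]^{<\omega}$ is selectively separable. Hence under CH both selectively separable and non-selectively separable countable maximal groups exist.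
\end{theorem}

\paragraph{Plan.} Section~\ref{sec:criterion} reduces Theorem~\ref{thm:main} to a statement about a filter of subgroups and an integer-valued function $h$. Section~\ref{sec:group} introduces the group $G$, the function $h$, the subgroups $X_n$ of sequences that vanish below $n$, and a class $\Theta$ of embeddings $G\to G$; the basic subgroups will be images of groups $X_n$ under members of $\Theta$. Two lemmas about $\Theta$ are needed: a partition lemma and a diagonal lemma. Section~\ref{sec:byhand} proves one instance of the partition lemma by hand. This instance shows the scheme of the general proof, which is given in Section~\ref{sec:partition} with idempotent ultrafilters. Section~\ref{sec:diagonal} contains the diagonal lemma, Section~\ref{sec:proofs} the proofs of Theorems~\ref{thm:main} and~\ref{thm:many}, and Section~\ref{sec:ou} that of Theorem~\ref{thm:ou}.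

\paragraph{Conventions.} $\omega=\{0,1,\dots\}$; intervals such as $[a,b)$ are intervals of integers. All groups below are Boolean ($x+x=0$), that is, vector spaces over $\mathbb F_2$; homomorphisms between them are the same as linear maps.

\section{What has to be built}\label{sec:criterion}

Recall that a nonempty downward directed family $\mathfrak B$ of subgroups of a Boolean group $G$ is a neighborhood base at $0$ of a group topology; the cosets $x+U$ with $U\in\mathfrak B$ form a base. Each such coset is also closed, because its complement is a union of cosets of $U$.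

\begin{lemma}\label{lem:maximal}
Let $\mathfrak B$ be a downward directed family of subgroups of a Boolean group $G$, none of them equal to $\{0\}$, with $\bigcap\mathfrak B=\{0\}$ and
\begin{quote}
$(\dagger)$ for each $A\subset G$ there is $U\in\mathfrak B$ with $U\setminus\{0\}\subset A$ or $(U\setminus\{0\})\cap A=\emptyset$.
\end{quote}
Let $\tau$ be the group topology with base $\mathfrak B$ at $0$. Then $\tau$ is Hausdorff, zero-dimensional, crowded and maximal. Moreover, if $D\subset G$ is dense, then for each $x\in G$ there is $U\in\mathfrak B$ with $x+(U\setminus\{0\})\subset D$. The same holds for every intersection of finitely many dense sets.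
\end{lemma}

\begin{proof}
The topology is Hausdorff since $\bigcap\mathfrak B=\{0\}$, zero-dimensional since the basic cosets are clopen, and crowded since $\{0\}\notin\mathfrak B$.

Let $\sigma\supsetneq\tau$ be a topology and $W\in\sigma\setminus\tau$. Some $x\in W$ has no $\tau$-neighborhood contained in $W$. Apply $(\dagger)$ to $A=\{g:x+g\in W\}$. If $U\setminus\{0\}\subset A$, then $x+U\subset W$, which is excluded. So $(U\setminus\{0\})\cap A=\emptyset$, that is, $(x+U)\cap W=\{x\}$. This set belongs to $\sigma$, so $x$ is $\sigma$-isolated.

Let $D$ be dense and $x\in G$, and apply $(\dagger)$ to $A=x+D$. If $(U\setminus\{0\})\cap A=\emptyset$, then $x+(U\setminus\{0\})$ is a nonempty open set missing $D$, which is impossible. So $U\setminus\{0\}\subset x+D$, that is, $x+(U\setminus\{0\})\subset D$. For finitely many dense sets, take a member of $\mathfrak B$ contained in all the respective groups $U$.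
\end{proof}

If $(\dagger)$ holds for $A$ with $U$, it holds with every smaller member of $\mathfrak B$. So $U$ can always be taken inside a given member of $\mathfrak B$. Put differently, the sets that contain some $U\setminus\{0\}$ form an ultrafilter. The next lemma says what this ultrafilter should look like.

\begin{lemma}\label{lem:criterion}
Let $G,\mathfrak B,\tau$ be as in Lemma~\ref{lem:maximal}, and let $h:G\setminus\{0\}\to\omega$ satisfy:
\begin{itemize}
\item[\textup{(i)}] for all $x\in G$ and $k\in\omega$ there is $U\in\mathfrak B$ such that $x+y\ne0$ and $h(x+y)=h(y)\ge k$ for all $y\in U\setminus\{0\}$;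
\item[\textup{(ii)}] for every $U\in\mathfrak B$ there is $M$ such that $h(y)\le M$ for infinitely many $y\in U\setminus\{0\}$.
\end{itemize}
Then the sets $D_k=\{z\ne0:h(z)\ge k\}$ are dense and decreasing, and $\bigcup_nF_n$ is closed and discrete whenever $F_n\subset D_n$ are finite. In particular $(G,\tau)$ is not selectively separable.
\end{lemma}

\begin{proof}
Clearly $D_0\supseteq D_1\supseteq\cdots$. Given $x$, $k$ and $U'\in\mathfrak B$, take $U$ from (i) and $y\ne 0$ in a member of $\mathfrak B$ contained in $U\cap U'$. Then $x+y\in(x+U')\cap D_k$. So $D_k$ is dense.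

Let $F=\bigcup_nF_n$ with $F_n\subset D_n$ finite. Points of $F_n$ have $h\ge n$, so for every $M$
\begin{equation}\label{eq:fto}
\{z\in F:h(z)\le M\}\subset F_0\cup\dots\cup F_M\quad\text{is finite.}
\end{equation}
Let $x\in G$ and $A=\{g:x+g\in F\}$. Choose $U\in\mathfrak B$ that satisfies both (i) for $x$ and $k=0$, and $(\dagger)$ for $A$; this is possible because both are inherited by smaller members of $\mathfrak B$. Suppose $U\setminus\{0\}\subset A$. By (ii) there are $M$ and infinitely many $y\in U\setminus\{0\}$ with $h(y)\le M$. The corresponding points $x+y$ lie in $F$ and have $h(x+y)=h(y)\le M$, contradicting~\eqref{eq:fto}. Hence $(U\setminus\{0\})\cap A=\emptyset$, that is, $(x+U)\cap F\subset\{x\}$. As $x$ was arbitrary, $F$ has no accumulation point, so it is closed and discrete. If $F$ were dense, then $F=G$ would be discrete, but $G$ is crowded. So $F$ is not dense.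
\end{proof}

Condition (i) says that $h$ tends to infinity near every point, and that near $x$ it is a translate of what it is near $0$. Condition (ii) says that $h$ is not finite-to-one on any punctured neighborhood of $0$. The two conditions pull in opposite directions. On $[\omega]^{<\omega}$, with neighborhoods of $\emptyset$ contained in the sets $\{z:z=\emptyset\text{ or }\min z\ge n\}$, the function $z\mapsto\min z$ fails (i), because $\min(x\cup y)=\min x$ when $y$ lies far to the right of $x\ne\emptyset$. To survive translation, $h$ must look at the right end of $z$. But $z\mapsto\max z$ is finite-to-one and fails (ii). The compromise is to work with sequences and to let $h(z)$ be the place where the \emph{last run} of nonzero coordinates of $z$ begins: it ignores what happens far to the left, and yet it stays constant while the last run is prolonged.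

\section{The group and its stretchings}\label{sec:group}

Let $V$ be the $\mathbb F_2$-space with basis $e_0,e_1,\dots$, let $V_n=\operatorname{span}(e_0,\dots,e_n)$, so that $\dim V_n=n+1$ and $V_n\subset V_i$ for $n\le i$, and let $V_{-1}=\{0\}$. Put
\[
G=\bigoplus_{n\in\omega}V_n ,\qquad X_n=\{w\in G:w_i=0\text{ for all }i<n\}.
\]
Elements of $G$ are finitely supported sequences $w=(w_n)$ with $w_n\in V_n$. A \emph{run} of $w$ is a maximal nonempty interval of indices $i$ with $w_i\ne0$. For $w\neq0$ let $\max w=\max\{i:w_i\ne0\}$, and let $h(w)$ be the first index of the last run: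
\[
h(w)=\min\{m:\ w_i\ne0\text{ for all }m\le i\le\max w\}.
\]

\begin{lemma}\label{lem:h}
Let $j\ge1$, $x\in G$ with $x_i=0$ for all $i\ge j-1$, and $y\in X_j\setminus\{0\}$. Then $x+y\ne0$ and $h(x+y)=h(y)\ge j$.
\end{lemma}

\begin{proof}
On $[j,\infty)$ the sequence $x+y$ agrees with $y$, which has a nonzero coordinate there; and $(x+y)_{j-1}=0$. So the last run of $x+y$ lies in $[j,\infty)$ and is the last run of $y$.
\end{proof}

So $h$ satisfies (i) of Lemma~\ref{lem:criterion} as soon as all $X_j$ belong to $\mathfrak B$. The groups $X_n$ themselves also satisfy (ii): the sequences equal to $e_0$ on $[n,m]$ and $0$ elsewhere have $h=n$ for all $m\ge n$. The task is to shrink the groups $X_n$ until $(\dagger)$ holds without destroying (ii). We use only images of the groups $X_n$ under embeddings which turn long runs into long runs.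

\begin{definition}
A homomorphism $\theta:G\to G$ is a \emph{stretching} if there is a strictly increasing $M:\omega\to\omega$, called a \emph{witness}, such that for all $n\in\omega$ and $w\in G$:
\begin{itemize}
\item[($\Theta1$)] $\theta(X_n)\subset X_n$;
\item[($\Theta2$)] if $w_i=0$ for all $i>n$, then $\theta(w)_i=0$ for all $i\ge M_{n+1}$;
\item[($\Theta3$)] if $w_n\neq0$, then $\theta(w)_i\ne0$ for all $i\in[M_n,M_{n+1})$.
\end{itemize}
$\Theta$ denotes the set of stretchings.
\end{definition}

Thus a nonzero coordinate $w_n$ forces a whole interval of nonzero coordinates of $\theta(w)$, and these intervals are adjacent for consecutive $n$. For $w_n=0$ nothing is required on $[M_n,M_{n+1})$ by ($\Theta3$). This freedom is what makes the partition lemma possible.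

\begin{lemma}\label{lem:facts}
\begin{itemize}
\item[\textup{(a)}] $\mathrm{id}\in\Theta$, and every $\theta\in\Theta$ is injective.
\item[\textup{(b)}] If $\theta,\theta'\in\Theta$ have witnesses $M,M'$, then $\theta\theta'\in\Theta$ with witness $n\mapsto M_{M'_n}$.
\item[\textup{(c)}] If $\psi\in\Theta$ has witness $M$, then $\psi(G)\cap X_{M_k}\subset\psi(X_k)$ for all $k$.
\item[\textup{(d)}] If $\psi\in\Theta$ has witness $M$, then $\psi(X_n)$ contains infinitely many $z\ne0$ with $h(z)\le M_n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $M_n=n$ is a witness for $\mathrm{id}$. If $w_n\ne0$, then $\theta(w)_{M_n}\neq0$ by ($\Theta3$), so the kernel of $\theta$ is $\{0\}$.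

(b) ($\Theta1$) is clear. If $w_i=0$ for $i>n$, then $\theta'(w)_i=0$ for $i>M'_{n+1}-1$, so $\theta\theta'(w)_i=0$ for $i\ge M_{M'_{n+1}}$. If $w_n\ne0$, then $\theta'(w)_i\neq0$ for $i\in[M'_n,M'_{n+1})$, so $\theta\theta'(w)$ is nowhere zero on the union of the intervals $[M_i,M_{i+1})$ for these $i$, which is $[M_{M'_n},M_{M'_{n+1}})$.

(c) If $w\notin X_k$, say $w_i\ne0$ with $i<k$, then $\psi(w)_{M_i}\ne0$ and $M_i<M_k$, so $\psi(w)\notin X_{M_k}$.

(d) For $m\ge n$ let $w^{(m)}$ be $e_0$ on $[n,m]$ and $0$ elsewhere. By ($\Theta3$) and ($\Theta2$), $\psi(w^{(m)})$ is nowhere zero on $[M_n,M_{m+1})$ and zero from $M_{m+1}$ on. So its maximum is $M_{m+1}-1$, which is different for different $m$, and its last run begins at or before $M_n$.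
\end{proof}

For $\psi,\psi'\in\Theta$ write $\psi'\le\psi$ if for every $m$ there is $n$ with $\psi'(X_n)\subset\psi(X_m)$. This relation is transitive, and $\psi\theta\le\psi$ for $\psi,\theta\in\Theta$ by ($\Theta1$) for $\theta$.

The two lemmas to be proved are the following. With them, CH, and a transfinite recursion of length $\omega_1$, we shall reach $(\dagger)$ in Section~\ref{sec:proofs}.

\begin{lemma}[Partition lemma]\label{lem:partition}
For every $A\subset G$ there is $\theta\in\Theta$ with $\theta(G)\setminus\{0\}\subset A$ or $\theta(G)\cap A\subset\{0\}$.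
\end{lemma}

\begin{lemma}[Diagonal lemma]\label{lem:diagonal}
If $\psi_0\ge\psi_1\ge\psi_2\ge\cdots$ in $\Theta$, then there is $\psi\in\Theta$ with $\psi\le\psi_n$ for all $n$.
\end{lemma}

\section{One partition by hand}\label{sec:byhand}

\begin{example}\label{ex:parity}
Let $A$ be the set of $w\ne0$ that have an even number of runs. We look for $\theta\in\Theta$ such that $\theta(w)$ has an even number of runs for every $w\ne0$.

A first attempt is to let the coordinates of $\theta(w)$ on $[M_n,M_{n+1})$ depend on $w_n$ alone, through injective maps; then the runs of $\theta(w)$ correspond to those of $w$, and nothing is gained. We need to insert an extra run each time a run of $w$ begins, and not in the middle of a run, where ($\Theta3$) forbids zeros. Whether a run begins at $n$ can be read off from the pair $(w_{n-1},w_n)$. So we let $\theta(w)$ on a block of four places depend linearly on this pair. Choose injective linear maps $f_{n,j}:V_{n-1}\times V_n\to V_{4n+j}$ for $0\le j\le 3$, which exist since $n+(n+1)\le 4n+1$. With $w_{-1}=0$, let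
\[
\theta(w)_{4n+j}=\begin{cases} f_{n,j}(w_{n-1},0),&j=0,2,\\ f_{n,j}(w_{n-1},w_n),&j=1,3.\end{cases}
\]
If $w_{n-1}\ne0$, block $n$ is nowhere zero; if $w_{n-1}=0\ne w_n$, it has the form $0{*}0{*}$, where $*$ stands for a nonzero value; if $w_{n-1}=w_n=0$, it is $0000$. For instance, if $w_0,w_1,w_3$ are the nonzero coordinates of $w$, then
\[
\begin{array}{c|cccccc}
n&0&1&2&3&4&5\\ \hline
w_n&*&*&0&*&0&0\\
\text{block }n\text{ of }\theta(w)&0{*}0{*}&{*}{*}{*}{*}&{*}{*}{*}{*}&0{*}0{*}&{*}{*}{*}{*}&0000
\end{array}
\]
In general a run $[a,b]$ of $w$ produces exactly two runs of $\theta(w)$, namely $\{4a+1\}$ and $[4a+3,4b+7]$: block $b+1$ is still nowhere zero because $w_b\ne0$, and block $b+2$ begins with a zero because $w_{b+1}=0$. So $\theta(w)$ has twice as many runs as $w$, and $\theta(G)\setminus\{0\}\subset A$. Also $\theta\in\Theta$ with witness $M_n=4n+4$: block $n+1$ occupies $[M_n,M_{n+1})$ and is nowhere zero if $w_n\ne0$; if $w_i=0$ for $i>n$, the blocks from $n+2$ on vanish; and if $w\in X_n$, the blocks before $n$ vanish, so $\theta(w)\in X_{4n}\subset X_n$.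

Three kinds of blocks occurred: ``continue a run'' ($w_{n-1}\ne0$), ``start a run'' ($w_{n-1}=0\ne w_n$) and ``silence'' ($w_{n-1}=w_n=0$). The starting block begins with a silence, so that it does not merge with a run that has just ended, and it contains a hidden complete run. Within each block, all three kinds come from one linear map. The general proof keeps this scheme and lets ultrafilters choose what the blocks look like.
\end{example}

\begin{remark}[Why the dimensions grow]
Suppose that all $V_n$ were equal to one finite space $V\neq\{0\}$. Then the partition lemma would fail for the set $A$ of sequences with an even number of runs. Let $\theta$ satisfy ($\Theta1$)--($\Theta3$), and let $i\in[M_n,M_{n+1})$. By ($\Theta3$) the kernel of the linear map $w\mapsto\theta(w)_i\in V$ is contained in $\{w:w_n=0\}$. So this map is injective on the sequences supported by $\{n\}$, hence maps them onto $V$. If $w_n=0$, choose $w'$ supported by $\{n\}$ with $\theta(w')_i=\theta(w)_i$; then $w+w'$ is in the kernel, so $w'_n=0$, $w'=0$ and $\theta(w)_i=0$. Thus $\theta(w)_i\neq0$ if and only if $w_n\ne0$. For $w\in X_{M_0}$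 the coordinates of $\theta(w)$ below $M_0$ vanish by ($\Theta1$), so $\theta(w)$ has exactly as many runs as $w$. But $X_{M_0}$ contains sequences with one run and sequences with two.
\end{remark}

\section{The partition lemma}\label{sec:partition}

We build $\theta(w)$ block by block, block $n$ depending linearly on $(w_{n-1},w_n)$ as in Example~\ref{ex:parity}. Each block must be good for all of the finitely many beginnings $(w_0,\dots,w_n)$ at once. To this end we find ultrafilters that describe ``typical'' blocks of the three kinds, continue, start and silence. Two things are needed: the ultrafilters must satisfy enough algebraic identities for all the beginnings to be treated uniformly, and typical blocks of the three kinds must be realizable by a single linear map.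

\subsection{Ultrafilters on a semigroup}

Let $(S,*)$ be a semigroup with the discrete topology. The space $\beta S$ of ultrafilters on $S$ is compact and Hausdorff, contains $S$ as the set of principal ultrafilters, and has the clopen base of sets $\{a:A\in a\}$, $A\subset S$. We say that $\varphi(x)$ holds \emph{for $a$-many $x$} if $\{x:\varphi(x)\}\in a$. The product
\[
A\in a*b\iff\text{for $a$-many }s,\text{ for $b$-many }t,\ s*t\in A
\]
extends $*$ to an associative operation on $\beta S$ such that $a\mapsto a*b$ is continuous for every $b\in\beta S$, and $b\mapsto s*b$ is continuous for every $s\in S$. We usually omit $*$. We use constantly that for $s\in S$ and $a,b\in\beta S$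
\begin{equation}\label{eq:expand}
A\in sab\iff \text{for $a$-many }x,\ A\in sxb,\qquad A\in sa\iff\text{for $a$-many }x,\ sx\in A .
\end{equation}

By the Ellis--Numakura lemma, a nonempty compact Hausdorff semigroup in which all maps $a\mapsto ab$ are continuous contains an idempotent. In particular every nonempty closed subsemigroup of $\beta S$ does.

Let $T$ be a finite set. In $(\beta S)^T$ with the coordinatewise product, a tuple $\xi$ lies in the closure $\operatorname{cl}\mathcal E$ of $\mathcal E\subset S^T$ if and only if, whenever $P_t\in\xi_t$ for $t\in T$, there is $x\in\mathcal E$ with $x_t\in P_t$ for all $t$. If $\mathcal E$ is a subsemigroup of $S^T$, then $\operatorname{cl}\mathcal E$ is a subsemigroup of $(\beta S)^T$: for $x\in\mathcal E$ the map $\eta\mapsto x\eta$ is continuous and maps $\mathcal E$ into $\mathcal E$, hence $\operatorname{cl}\mathcal E$ into $\operatorname{cl}\mathcal E$; so for $\eta\in\operatorname{cl}\mathcal E$ the continuous map $\xi\mapsto\xi\eta$ maps $\mathcal E$, and hence $\operatorname{cl}\mathcal E$, into $\operatorname{cl}\mathcal E$.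

\subsection{Strings}

We do not know in advance where a block ends. So a block is represented by a function that goes on forever and is cut off where the next one starts. Let $\mathbb S$ be the set of \emph{strings}: pairs $(g,n)$ with $n\in\omega$, $g:\omega\to V$, $g(i)\in V_i$ for all $i$ and $g(i)=0$ for $i<n$. We call $n$ the \emph{start}. Define
\[
(g,n)*(g',n')=\bigl(g{\restriction}[0,n')\cup g'{\restriction}[n',\infty),\ \min(n,n')\bigr).
\]
This is a string. Note that if $n'\le n$, the first function contributes only zeros, and the product is $(g',n')$. The operation is associative. The start of a triple product is the minimum of the three starts in either bracketing. As to the function of $(g,n)*(g',n')*(g'',n'')$: if $n'\le n''$, both bracketings give $g$ on $[0,n')$, $g'$ on $[n',n'')$ and $g''$ on $[n'',\infty)$; if $n''<n'$, then $(g',n')*(g'',n'')=(g'',n'')$, and both bracketings give $g$ on $[0,n'')$ and $g''$ on $[n'',\infty)$.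

Let $\delta\subset\beta\mathbb S$ be the set of ultrafilters that contain $\{(g,n):n\ge m\}$ for every $m$. It is closed, and it is a subsemigroup because $\min(n,n')\ge m$ if $n,n'\ge m$.

Fix a nonprincipal ultrafilter $\mathcal U$ on $\omega$ and let \emph{silence} be the ultrafilter $o=\lim_{n\to\mathcal U}(0,n)\in\delta$, that is, $A\in o$ if and only if $(0,n)\in A$ for $\mathcal U$-many $n$. Since $(0,n)*(0,n')=(0,n)$ for $n'\ge n$ and $\mathcal U$ is nonprincipal, $oo=o$.

\subsection{Linear tuples}

Block $n$ of $\theta$ will be a family of strings indexed by $(u,v)=(w_{n-1},w_n)$. Let $T_n=V_{n-1}\times V_n$, and let $\mathcal E_n\subset\mathbb S^{T_n}$ be the set of all tuples $\bigl((B(u,v),k)\bigr)_{(u,v)\in T_n}$ of strings with a common start $k$ such that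
\begin{itemize}
\item $(u,v)\mapsto B(u,v)$ is linear;
\item if $u\ne0$, then $B(u,v)(i)\ne0$ for all $i\ge k$.
\end{itemize}
The second condition is what ($\Theta3$) will require. Note that the coordinate $(0,0)$ of such a tuple is $(0,k)$.

$\mathcal E_n$ is a subsemigroup. For the product of the tuples given by $(B,k)$ and $(B',k')$, linearity and the common start $\min(k,k')$ are clear. Let $u\ne0$. If $k\le k'$, the product at $(u,v)$ is nonzero on $[k,k')$ because of $B$ and on $[k',\infty)$ because of $B'$. If $k'<k$, the product is $(B'(u,v),k')$.

For $a,b\in\beta\mathbb S$ let $\langle a,b\rangle_n\in(\beta\mathbb S)^{T_n}$ be the tuple with coordinates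
\[
a\ \text{ if }u\neq0,\qquad b\ \text{ if }u=0\ne v,\qquad o\ \text{ if }u=v=0 .
\]
These are the ``continue'', ``start'' and ``silence'' of Example~\ref{ex:parity}. As $oo=o$,
\begin{equation}\label{eq:mult}
\langle a,b\rangle_n\,\langle a',b'\rangle_n=\langle aa',bb'\rangle_n .
\end{equation}
If $\langle a,b\rangle_n\in\operatorname{cl}\mathcal E_n$, then any requirements that hold for $a$-many, $b$-many and $o$-many strings can be met at the respective coordinates by one \emph{linear} tuple.

In Example~\ref{ex:parity} the places $j=1,3$ were filled by an injective $f(u,v)$, which is nonzero also at $(0,v)$, $v\ne0$, and the places $j=0,2$ by $f(u,0)$. Accordingly we first show that there is an $a$ with $\langle a,a\rangle_n,\langle a,o\rangle_n\in\operatorname{cl}\mathcal E_n$ for all $n$. Here we use that $V$ is infinite and that every $v\in V$ lies in $V_n$ for all large $n$.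

\begin{lemma}\label{lem:nu}
There is $\hat\nu\in\delta$ with $\langle\hat\nu,\hat\nu\rangle_n\in\operatorname{cl}\mathcal E_n$ and $\langle\hat\nu,o\rangle_n\in\operatorname{cl}\mathcal E_n$ for all $n$.
\end{lemma}

\begin{proof}
The nonprincipal ultrafilters on $V$ form a nonempty closed subset of $\beta V$. It is a subsemigroup of $(\beta V,+)$: if $b$ is nonprincipal, then for no $s$ and $z$ does $b$ contain $\{t:s+t=z\}$. So there is a nonprincipal $\nu$ with $\nu=\nu+\nu$.

For $v\in V$ and all $k$ with $v\in V_k$ let $v_k$ be the string $(v1_{[k,\infty)},k)$, whose function is constantly $v$ from $k$ on. Let $\hat\nu=\lim_{v\to\nu}\lim_{k\to\mathcal U}v_k$; that is, $P\in\hat\nu$ if and only if for $\nu$-many $v$, for $\mathcal U$-many $k$, $v_k\in P$. Clearly $\hat\nu\in\delta$.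

Fix $n$, $P\in\hat\nu$ and $O\in o$. By intersecting finitely many sets we see that it suffices to find tuples in $\mathcal E_n$ with coordinates in $P$ where $\hat\nu$ is prescribed, and in $O$ where $o$ is prescribed. Let $A_0$ be the set of $v\ne0$ with $v_k\in P$ for $\mathcal U$-many $k$; then $A_0\in\nu$. Let $E=T_n$ or $E=V_{n-1}$, with basis $t_1,\dots,t_r$ (where $r=0$ if $E=V_{-1}$). As $\nu$ equals the sum of any positive number of copies of itself, for each nonempty $I\subset\{1,\dots,r\}$ we have: for $\nu$-many $x_1$, \dots, for $\nu$-many $x_r$, $\sum_{i\in I}x_i\in A_0$. Taking the conjunction over the finitely many $I$, we find $x_1,\dots,x_r$ all of whose nonempty subsums are in $A_0$. So the linear $f:E\to V$ with $f(t_i)=x_i$ satisfies $f(t)\in A_0$ for all $t\ne0$. For $\mathcal U$-many $k$ all strings $f(t)_k$ with $t\ne0$ are defined and lie in $P$, and $(0,k)\in O$. Fix such a $k$.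

If $E=T_n$, the tuple $\bigl((f(u,v)1_{[k,\infty)},k)\bigr)_{(u,v)}$ is in $\mathcal E_n$, has coordinates in $P$ for $(u,v)\neq(0,0)$, and $(0,k)\in O$ at $(0,0)$. This proves the first statement. If $E=V_{n-1}$, the tuple $\bigl((f(u)1_{[k,\infty)},k)\bigr)_{(u,v)}$ is in $\mathcal E_n$, has coordinates in $P$ for $u\ne0$, and $(0,k)\in O$ for $u=0$. This proves the second.
\end{proof}

\subsection{The letters}

We now choose the ultrafilters for ``continue'' and ``start''. Let us call them $p$ and $y$. A complete segment ``start, continue, stop'' is then $Q=ypo$. For the ultrafilters to decide membership in $A$ uniformly, the length of a run should not matter ($pp=p$), two segments should look like one ($QQ=Q$), and extra silence before a segment should not matter ($oQ=Q$). The choice $y=p$ is not available in general, because $po$ need not be idempotent; in Example~\ref{ex:parity} the starting block corresponds to $y=opop$. There, with $pppp=p$, the tuple $\langle p,y\rangle=\langle p,o\rangle\langle p,p\rangle\langle p,o\rangle\langle p,p\rangle$ comes from the four places of a block. In general $y$ is found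 in the semigroup of all ultrafilters that can be combined with $p$.

\begin{lemma}\label{lem:letters}
There are $p,y\in\delta$ such that, with $Q=ypo$,
\[
pp=p,\qquad QQ=Q,\qquad oQ=Q,\qquad \langle p,y\rangle_n\in\operatorname{cl}\mathcal E_n\ \text{ for all }n .
\]
Consequently $Q\in\delta$ and $Q=ypQ$.
\end{lemma}

\begin{proof}
Let $\Pi$ be the set of $a\in\delta$ with $\langle a,a\rangle_n,\langle a,o\rangle_n\in\operatorname{cl}\mathcal E_n$ for all $n$. It is closed, since $a\mapsto\langle a,a\rangle_n$ and $a\mapsto\langle a,o\rangle_n$ are continuous; it is a subsemigroup by~\eqref{eq:mult} and $oo=o$; and $\hat\nu\in\Pi$ by Lemma~\ref{lem:nu}. Fix an idempotent $p\in\Pi$.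

Let $\Sigma$ be the set of $b\in\delta$ with $\langle p,b\rangle_n\in\operatorname{cl}\mathcal E_n$ for all $n$. It is closed, and it is a subsemigroup by~\eqref{eq:mult} and $pp=p$. As $p\in\Pi$, both $p$ and $o$ belong to $\Sigma$. The set $\Sigma po=\{bpo:b\in\Sigma\}$ is compact, being the image of $\Sigma$ under the continuous map $b\mapsto b(po)$, and it is a semigroup: $(bpo)(b'po)=(bpob')po$ with $bpob'\in\Sigma$. So it contains an idempotent $Q_0=y_0po$, $y_0\in\Sigma$. Put $y=oy_0\in\Sigma$. Then $Q=ypo=oQ_0$, so $oQ=ooQ_0=Q$. Since $Q_0o=y_0poo=Q_0$, also $QQ=oQ_0oQ_0=oQ_0Q_0=oQ_0=Q$.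

Finally, $Q\in\delta$ as $\delta$ is a semigroup, and $Q=QQ=ypoQ=ypQ$.
\end{proof}

\subsection{Proof of the partition lemma (Lemma~\ref{lem:partition})}

Let $A\subset G$, and let $p,y,Q$ be as in Lemma~\ref{lem:letters}. Let $\mathbb S_0$ be the set of strings $(g,n)$ for which $g$ has finite support; then $g\in G$. As $s*(0,n)\in\mathbb S_0$ for all $s$ and $n$, and $Q=(yp)o$, we have $\mathbb S_0\in Q$. Replacing $A$ by its complement if necessary, we may assume that
\[
A'=\{(g,n)\in\mathbb S_0:g\in A\}\in Q .
\]
Note that whether $(g,n)$ is in $A'$ does not depend on $n$. We shall find $\theta\in\Theta$ with $\theta(G)\setminus\{0\}\subset A$.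

We choose recursively $N_0<N_1<\cdots$ and tuples $(x^n_{u,v})_{(u,v)\in T_n}\in\mathcal E_n$ with start $N_n$, say $x^n_{u,v}=(B_n(u,v),N_n)$. For $w\in V_0\times\dots\times V_n$ put (with $w_{-1}=0$)
\[
t_w=x^0_{w_{-1},w_0}\,x^1_{w_0,w_1}\cdots x^n_{w_{n-1},w_n}\in\mathbb S .
\]
As the starts increase, $t_w$ has start $N_0$, and its function is $B_k(w_{k-1},w_k)$ on $[N_k,N_{k+1})$ for $k<n$ and $B_n(w_{n-1},w_n)$ on $[N_n,\infty)$. We keep the following promises for all $w\in V_0\times\dots\times V_n$:
\begin{itemize}
\item[(a)] if $w_n\ne0$, then $A'\in t_wpo$ and $A'\in t_wpQ$;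
\item[(b)] if $w\ne0$ and $w_n=0$, then $A'\in t_wo$ and $A'\in t_wQ$;
\item[(c)] if $w=0$, then $A'\in t_wQ$.
\end{itemize}
They say that every legitimate continuation leads into $A'$: when a run is in progress, one more block and then silence, or one more block and then a new segment; when no run is in progress, silence (unless $w=0$) or a new segment.

Promise (c) is kept automatically. If $w=0$, then $t_w=(0,N_0)$, and $(0,N_0)*(g,k)=(g,N_0)$ for $k\ge N_0$, which is in $A'$ if and only if $(g,k)$ is. As $Q\in\delta$ and $A'\in Q$, we get $A'\in t_wQ$.

\emph{Block $0$.} By $A'\in Q=ypo$ and $A'\in Q=ypQ$ we have $A'\in xpo$ and $A'\in xpQ$ for $y$-many $x$. As $\langle p,y\rangle_0\in\operatorname{cl}\mathcal E_0$ and $V_{-1}=\{0\}$, there is a tuple in $\mathcal E_0$ all of whose coordinates $x^0_{0,v}$, $v\ne0$, have this property. So (a) holds, and (b) is void.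

\emph{Block $n+1$.} Suppose the blocks up to $n$ are chosen. For each of the finitely many pairs $(w,v)$ with $w\in V_0\times\dots\times V_n$ and $v\in V_{n+1}$ we list what we require of the string $x=x^{n+1}_{w_n,v}$. Then $t_{(w,v)}=t_wx$.
\begin{enumerate}
\item $w_n\ne0$, $v\ne0$. By (a) and $pp=p$, $A'\in t_wp\,po$ and $A'\in t_wp\,pQ$. By~\eqref{eq:expand}, for $p$-many $x$: $A'\in t_wx\,po$ and $A'\in t_wx\,pQ$. This is (a) for $(w,v)$.
\item $w_n\neq0$, $v=0$. By (a) and~\eqref{eq:expand}, for $p$-many $x$: $A'\in t_wx\,o$ and $A'\in t_wx\,Q$. This is (b) for $(w,0)$.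
\item $w_n=0$, $v\ne0$. By (b) or (c), $A'\in t_wQ$. As $Q=ypo$ and $Q=ypQ$, for $y$-many $x$: $A'\in t_wx\,po$ and $A'\in t_wx\,pQ$. This is (a) for $(w,v)$.
\item $w\ne0$, $w_n=0$, $v=0$. By (b), $A'\in t_wo$ and $A'\in t_wQ=t_woQ$. So for $o$-many strings $(0,N)$ we have $A'\in t_w(0,N)Q$ and
\begin{equation}\label{eq:land}
t_w*(0,N)\in A' .
\end{equation}
If $x=(0,N)$ satisfies~\eqref{eq:land}, then $t_{(w,0)}=t_w*(0,N)$ vanishes from $N$ on and has start at most $N$. Hence, for $k\ge N$, multiplying it by $(0,k)$ changes neither its function nor its start: $t_{(w,0)}*(0,k)=t_{(w,0)}\in A'$. So $A'\in t_{(w,0)}o$, and (b) holds for $(w,0)$.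
\item $w=0$, $v=0$. Nothing is required; (c) is automatic.
\end{enumerate}
Altogether we need a tuple in $\mathcal E_{n+1}$ whose coordinate at $(u,v)$ lies in a certain set belonging to $p$ if $u\ne0$, to $y$ if $u=0\ne v$, and to $o$ if $u=v=0$, and whose start $N_{n+1}$ is larger than $N_n$. The last requirement is of the same kind, as $p,y,o\in\delta$. Such a tuple exists because $\langle p,y\rangle_{n+1}\in\operatorname{cl}\mathcal E_{n+1}$. This completes the recursion.

\emph{The stretching.} Define $\theta(w)_i=B_n(w_{n-1},w_n)(i)$ for $i\in[N_n,N_{n+1})$, and $\theta(w)_i=0$ for $i<N_0$. By linearity of the $B_n$ this is a homomorphism, and $\theta(w)$ has finite support because $B_n(0,0)=0$. We check that $\theta\in\Theta$ with witness $M_n=N_{n+1}$.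

($\Theta1$) If $w\in X_n$, the blocks before $n$ vanish, so $\theta(w)$ vanishes below $N_n\ge n$.

($\Theta2$) If $w_i=0$ for $i>n$, the blocks from $n+2$ on vanish, so $\theta(w)_i=0$ for $i\ge N_{n+2}=M_{n+1}$.

($\Theta3$) If $w_n\neq0$, then $B_{n+1}(w_n,w_{n+1})$ is nowhere zero on $[N_{n+1},N_{n+2})=[M_n,M_{n+1})$, by the definition of $\mathcal E_{n+1}$.

Finally let $w\ne0$ and $m=\max w$. Since block $m+2$ and all later ones vanish, $\theta(w)$ is the function of $t_{(w_0,\dots,w_m,0,0)}$. This string is in $A'$ by~\eqref{eq:land}, applied to $(w_0,\dots,w_m,0)$ and $N=N_{m+2}$. Hence $\theta(w)\in A$. \qed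

\section{The diagonal lemma}\label{sec:diagonal}

Let $\psi_0\ge\psi_1\ge\cdots$ in $\Theta$. We look for $\psi$ of the form $\psi(w)=\sum_n\psi_n(c_n(w_n))$, where $c_n(v)\in G$ is supported on an interval $[s_n,t_n)$. If the $s_n$ grow fast enough, $\psi\le\psi_n$ will be easy. The difficulty is ($\Theta3$). If $w_n\ne0$, then $\psi_n(c_n(w_n))$ is nonzero as far as $\psi_n$ guarantees it, up to the place numbered $t_n$ by the witness of $\psi_n$. There must be no gap before the guarantee of $\psi_{n+1}$ sets in. Since the witnesses of $\psi_n$ and $\psi_{n+1}$ have nothing to do with each other, we let the two ranges overlap. In the overlap, $\psi_{n+1}(c_{n+1}(w_{n+1}))$ may cancel $\psi_n(c_n(w_n))$. To prevent this we pull the disturbance back through $\psi_n$: up to terms that do no harm, it becomes a sequence in $G$ starting at some $r_n$, each of whose coordinates ranges over a space of dimension at most $\dim V_{n+1}$. The spaces $V_i$ are large, so on $[r_n,t_n)$ we can choose $c_n$ linearly independent of the disturbance.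

\begin{proof}[Proof of Lemma~\ref{lem:diagonal}]
Let $M^{(n)}$ be a witness for $\psi_n$. Choose integers in the order
\[
s_0=0,\ r_0,\ s_1,\ t_0,\ r_1,\ s_2,\ t_1,\ r_2,\ s_3,\ t_2,\ \dots
\]
such that, with $L_0=M^{(0)}_{s_0}$ and $L_{n+1}=M^{(n)}_{t_n}$:
\begin{itemize}
\item $r_n\ge s_n$, $r_n\ge2n+2$ and, if $n\ge1$, $\psi_n(X_{r_n})\subset\psi_{n-1}(X_{t_{n-1}})$;
\item $s_{n+1}\ge n+1$ and $\psi_{n+1}(X_{s_{n+1}})\subset\psi_n(X_{r_n})$;
\item $t_n\ge r_n$, $t_n>s_n$, $M^{(n)}_{t_n}\ge M^{(n+1)}_{s_{n+1}}$ and $M^{(n)}_{t_n}>L_n$.
\end{itemize}
The inclusions can be achieved because $\psi_n\le\psi_{n-1}$ and $\psi_{n+1}\le\psi_n$. By the third item $L$ is strictly increasing, and $L_n\ge M^{(n)}_{s_n}$ for all $n$. The inclusions give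
\begin{equation}\label{eq:one}
\psi_m(X_{s_m})\subset\psi_n(X_{s_n})\qquad(m\ge n),
\end{equation}
because $\psi_{n+1}(X_{s_{n+1}})\subset\psi_n(X_{r_n})\subset\psi_n(X_{s_n})$, and
\begin{equation}\label{eq:two}
\psi_m(X_{s_m})\subset\psi_n(X_{t_n})\qquad(m\ge n+2),
\end{equation}
because $\psi_m(X_{s_m})\subset\psi_{n+2}(X_{s_{n+2}})\subset\psi_{n+1}(X_{r_{n+1}})\subset\psi_n(X_{t_n})$.

\emph{The maps $c_n$.} For $v\in V_n$ let $\eta_n(v)$ be the sequence that equals $v$ on $[s_n,r_n)$ and $0$ elsewhere; it belongs to $G$ because $s_n\ge n$, and it is in $X_{s_n}$. As $\psi_{n+1}(X_{s_{n+1}})\subset\psi_n(X_{r_n})$ and $\psi_n$ is injective, there is a linear $g_n:V_{n+1}\to X_{r_n}$ with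
\[
\psi_n(g_n(v'))=\psi_{n+1}(\eta_{n+1}(v'))\qquad(v'\in V_{n+1}).
\]
For $i\in[r_n,t_n)$ we have $\dim V_i=i+1\ge 2n+3=\dim V_n+\dim V_{n+1}$. So there is an injective linear $f_{n,i}:V_n\to V_i$ with
\begin{equation}\label{eq:avoid}
f_{n,i}(V_n)\cap\{g_n(v')_i:v'\in V_{n+1}\}=\{0\}.
\end{equation}
For $v\in V_n$ let $c_n(v)\in G$ be $v$ on $[s_n,r_n)$, $f_{n,i}(v)$ at $i\in[r_n,t_n)$, and $0$ elsewhere. Then $c_n$ is linear and
\begin{equation}\label{eq:split}
c_n(v)\in\eta_n(v)+X_{r_n}\subset X_{s_n}.
\end{equation}
Define $\psi(w)=\sum_n\psi_n(c_n(w_n))$; the sum is finite since $w$ has finite support, and $\psi$ is a homomorphism. We check that $\psi\in\Theta$ with witness $L$.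

($\Theta1$) We have $\psi_m(c_m(w_m))\in\psi_m(X_{s_m})\subset X_{s_m}\subset X_m$. For $w\in X_n$ only terms with $m\ge n$ occur.

($\Theta2$) As $c_m(w_m)$ vanishes from $t_m$ on, $\psi_m(c_m(w_m))$ vanishes from $M^{(m)}_{t_m}=L_{m+1}$ on. If $w_i=0$ for $i>n$, only terms with $m\le n$ occur, and $L_{m+1}\le L_{n+1}$.

($\Theta3$) Let $w_n\ne0$. The terms with $m<n$ vanish on $[L_n,\infty)$, as we have just seen. By~\eqref{eq:split}, $c_{n+1}(w_{n+1})=\eta_{n+1}(w_{n+1})+b$ with $b\in X_{r_{n+1}}$, and $\psi_{n+1}(b)\in\psi_n(X_{t_n})$. The terms with $m\ge n+2$ are in $\psi_n(X_{t_n})$ by~\eqref{eq:two}. Therefore the sum of the terms with $m>n$ is $\psi_n(g_n(w_{n+1})+g')$ for some $g'\in X_{t_n}$, and the terms with $m\ge n$ add up to $\psi_n(c)$ with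
\[
c=c_n(w_n)+g_n(w_{n+1})+g'.
\]
For $i\in[s_n,r_n)$ we have $c_i=w_n\ne0$, because $g_n(w_{n+1})\in X_{r_n}$ and $g'\in X_{t_n}\subset X_{r_n}$. For $i\in[r_n,t_n)$ we have $c_i=f_{n,i}(w_n)+g_n(w_{n+1})_i\ne0$ by~\eqref{eq:avoid} and the injectivity of $f_{n,i}$. So $c$ is nowhere zero on $[s_n,t_n)$. By ($\Theta3$) for $\psi_n$, $\psi_n(c)$ is nowhere zero on $[M^{(n)}_{s_n},M^{(n)}_{t_n})\supset[L_n,L_{n+1})$. Hence $\psi(w)$ is nowhere zero on $[L_n,L_{n+1})$.

\emph{$\psi\le\psi_n$.} Given $k$, let $j=\max(n,M^{(n)}_k)$. For $w\in X_j$ all terms of $\psi(w)$ have $m\ge j\ge n$, so $\psi(X_j)\subset\psi_n(G)$ by~\eqref{eq:one}. Also $\psi(X_j)\subset X_j$ by ($\Theta1$). By Lemma~\ref{lem:facts}(c),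
\[
\psi(X_j)\subset\psi_n(G)\cap X_{M^{(n)}_k}\subset\psi_n(X_k).\qedhere
\]
\end{proof}

\section{Proofs of Theorems \ref{thm:main} and \ref{thm:many}}\label{sec:proofs}

\begin{proposition}\label{prop:seq}
Let $(\psi_\alpha)_{\alpha<\omega_1}$ be a $\le$-decreasing sequence in $\Theta$ with $\psi_0=\mathrm{id}$ such that for every $A\subset G$ there is $\alpha$ with $\psi_\alpha(G)\setminus\{0\}\subset A$ or $\psi_\alpha(G)\cap A\subset\{0\}$. Then
\[
\mathfrak B=\{\psi_\alpha(X_n):\alpha<\omega_1,\ n\in\omega\}
\]
is a base at $0$ of a group topology on $G$ with all the properties stated in Theorem~\ref{thm:main}.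
\end{proposition}

\begin{proof}
For $\alpha\le\beta$ and all $n,m$ there is $k\ge m$ with $\psi_\beta(X_k)\subset\psi_\alpha(X_n)$, and $\psi_\beta(X_k)\subset\psi_\beta(X_m)$; so $\mathfrak B$ is downward directed. Its members are infinite subgroups, as the $\psi_\alpha$ are injective. Since $\psi_0=\mathrm{id}$, all $X_n$ are in $\mathfrak B$, and $\bigcap\mathfrak B\subset\bigcap_nX_n=\{0\}$. Condition $(\dagger)$ holds by assumption, with $U=\psi_\alpha(X_0)=\psi_\alpha(G)$. So Lemma~\ref{lem:maximal} applies.

It remains to verify the hypotheses of Lemma~\ref{lem:criterion} for the function $h$ of Section~\ref{sec:group}. For (i), given $x$ and $k$, choose $j\ge\max(k,1)$ with $x_i=0$ for all $i\ge j-1$ and let $U=X_j$; then Lemma~\ref{lem:h} applies. For (ii), use Lemma~\ref{lem:facts}(d).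
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By CH, enumerate the subsets of $G$ as $(A_\alpha)_{\alpha<\omega_1}$. Put $\psi_0=\mathrm{id}$. Given $\psi_\alpha$, let $\theta\in\Theta$ come from Lemma~\ref{lem:partition} for the set $\psi_\alpha^{-1}(A_\alpha)$, and put $\psi_{\alpha+1}=\psi_\alpha\theta\le\psi_\alpha$. Then $\psi_{\alpha+1}(G)\setminus\{0\}$ is contained in $A_\alpha$ or disjoint from it. At a limit $\lambda<\omega_1$ choose $\alpha_0<\alpha_1<\cdots$ with supremum $\lambda$ and let $\psi_\lambda\le\psi_{\alpha_k}$ for all $k$ by Lemma~\ref{lem:diagonal}; then $\psi_\lambda\le\psi_\alpha$ for all $\alpha<\lambda$. Apply Proposition~\ref{prop:seq}.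
\end{proof}

CH is used because the recursion must treat all $\mathfrak c$ subsets of $G$, while Lemma~\ref{lem:diagonal} passes only through limits of countable cofinality.

\begin{proof}[Proof of Theorem~\ref{thm:many}]
We first find $\theta_0,\theta_1\in\Theta$ with $\theta_0(G)\cap\theta_1(G)=\{0\}$. For $i\in\{2n+2,2n+3\}$ we have $\dim V_i\ge2n+3\ge2\dim V_n$. So there are injective linear $f^0_{n,i},f^1_{n,i}:V_n\to V_i$ whose images meet only in $0$. For $\varepsilon\in\{0,1\}$ put $\theta_\varepsilon(w)_i=f^\varepsilon_{n,i}(w_n)$ for $i\in\{2n+2,2n+3\}$, and $\theta_\varepsilon(w)_i=0$ for $i<2$. Then $\theta_\varepsilon\in\Theta$ with witness $M_n=2n+2$. If $\theta_0(w)=\theta_1(w')$, then $f^0_{n,i}(w_n)=f^1_{n,i}(w'_n)=0$ for all $n$ and $i\in\{2n+2,2n+3\}$, so this element is $0$.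

Now run the construction of the previous proof along a binary tree. For $s\in2^{<\omega_1}$, the set of functions from countable ordinals to $\{0,1\}$, define $\psi_s$ by recursion on the domain of $s$: $\psi_\emptyset=\mathrm{id}$; for $s\in2^\alpha$ let $\theta$ come from Lemma~\ref{lem:partition} for $\psi_s^{-1}(A_\alpha)$ and put $\psi_{s^\frown\varepsilon}=\psi_s\theta\theta_\varepsilon$ for $\varepsilon=0,1$; for $s$ of limit length apply Lemma~\ref{lem:diagonal} to $(\psi_{s{\restriction}\alpha_k})_k$ with $\alpha_k$ increasing to the length of $s$. As $\psi_{s^\frown\varepsilon}(G)\subset\psi_s\theta(G)$, along each branch $f\in2^{\omega_1}$ the sequence $(\psi_{f{\restriction}\alpha})_{\alpha<\omega_1}$ satisfies the hypotheses of Proposition~\ref{prop:seq}. It yields a topology $\tau_f$ on $G$ as in Theorem~\ref{thm:main}.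

If $f\ne g$, let $\alpha$ be least with $f(\alpha)\ne g(\alpha)$ and $s=f{\restriction}\alpha=g{\restriction}\alpha$. The subgroups $\psi_{s^\frown0}(G)$ and $\psi_{s^\frown1}(G)$, one of which is $\tau_f$-open and the other $\tau_g$-open, meet only in $0$, because $\psi_s\theta$ is injective and $\theta_0(G)\cap\theta_1(G)=\{0\}$. So $\tau_f\neq\tau_g$, since otherwise $\{0\}$ would be open.

A homeomorphism between two topologies on $G$ is a permutation of $G$, so each topology is homeomorphic to at most $\mathfrak c$ topologies on $G$. Hence the $2^{\omega_1}=2^{\mathfrak c}$ topologies $\tau_f$ fall into $2^{\mathfrak c}$ homeomorphism classes. There are no more, because a topology on a countable set is a family of subsets of it, and there are only $2^{\mathfrak c}$ such families.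
\end{proof}

\section{Ordered-union ultrafilters give selectively separable groups}\label{sec:ou}

Let $p$ be an ordered-union ultrafilter, and write $+$ for symmetric difference on $[\omega]^{<\omega}$. The groups $FU(d)\cup\{\emptyset\}$ with $FU(d)\in p$ form a downward directed family $\mathfrak B$, since the sets $FU(d)\in p$ are a base of $p$. For every $n$, no $FU(d)$ is contained in $\{z:\min z<n\}$, because $\min d_i\to\infty$; so
\[
\{z:\min z\ge n\}\in p .
\]
Hence $\bigcap\mathfrak B=\{\emptyset\}$. Condition $(\dagger)$ holds because $p$ is an ultrafilter. So Lemma~\ref{lem:maximal} applies, and $\mathfrak B$ is a base at $\emptyset$ of a maximal group topology. A set belongs to $p$ if and only if it consists of nonempty finite sets and contains $U\setminus\{\emptyset\}$ for some $U\in\mathfrak B$.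

We say that a set \emph{accumulates at} $x$ if every neighborhood of $x$ contains a point of the set other than $x$.

\begin{lemma}\label{lem:accum}
If $D_0,D_1,\dots$ are dense, there are finite $F_n\subset D_n$ such that $\bigcup_nF_n$ accumulates at $\emptyset$.
\end{lemma}

The idea is to find $FU(d)\in p$ such that every union with last member $d_n$ lies in $D_n$. Since there are only $2^n$ such unions, we are then done. In order to pass from $d_n$ to a union ending in $d_n$, we first make the dense sets invariant under small translations.

\begin{proof}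
For each $n$ let
\[
D'_n=\bigcap_{m\le n}\ \bigcap_{x\subset\{0,\dots,n-1\}}(x+D_m).
\]
These sets decrease, $D'_n\subset D_n$, and $x+D'_n=D'_n$ for $x\subset\{0,\dots,n-1\}$, as translation by $x$ permutes the sets that are intersected. Each $D'_n$ is an intersection of finitely many dense sets. So by Lemma~\ref{lem:maximal}, for each $n$ and each point $z$ there is $U\in\mathfrak B$ with $z+(U\setminus\{\emptyset\})\subset D'_n$. Let
\[
A=\{z\ne\emptyset:\ z\in D'_{\min z}\}.
\]

\emph{$A\in p$.} Otherwise there is $FU(d)\in p$ disjoint from $A$. Let $k=\min d_0$ and choose $U\in\mathfrak B$ with $d_0+(U\setminus\{\emptyset\})\subset D'_k$. The sets $U\setminus\{\emptyset\}$, $FU(d)$ and $\{z:\min z>\max d_0\}$ are in $p$. So there is $y$ in all three, and $y$ is a union of sets $d_i$ with $i\ge1$. Then $z=d_0\cup y=d_0+y$ is in $FU(d)$, $\min z=k$ and $z\in D'_k$. So $z\in A$, a contradiction.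

Take $FU(d)\in p$ with $FU(d)\subset A$, and let $F_n$ be the finite set of all $z=\bigcup_{i\in I}d_i$ with $\max I=n$. Such a $z$ equals $x+d_n$ with $x\subset\{0,\dots,\min d_n-1\}$. Since $d_n\in A$, we have $d_n\in D'_{\min d_n}$, and so $z\in x+D'_{\min d_n}=D'_{\min d_n}$. As $\min d_n\ge n$, this set is contained in $D'_n\subset D_n$. Thus $F_n\subset D_n$. Finally, $\bigcup_nF_n=FU(d)\in p$ meets $U\setminus\{\emptyset\}\in p$ for every $U\in\mathfrak B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ou}]
Let $(D_n)$ be dense sets. Split $\omega$ into infinite sets $I_x$, $x\in[\omega]^{<\omega}$. For each $x$ apply Lemma~\ref{lem:accum} to the dense sets $x+D_n$, $n\in I_x$, re-indexed by $\omega$. Translating the resulting finite sets back by $x$, we get finite $F_n\subset D_n$ for $n\in I_x$ such that $\bigcup_{n\in I_x}F_n$ accumulates at $x$. So $\bigcup_nF_n$ is dense.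

Under CH ordered-union ultrafilters exist \cite{Blass}. Together with Theorem~\ref{thm:main} this gives the second statement.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BMS}
Angelo Bella, Mikhail Matveev and Santi Spadaro,
\emph{Variations of selective separability II: discrete sets and the influence of convergence and maximality},
arXiv:1101.4615 (2011).

\bibitem{Blass}
A. Blass,
\emph{Ultrafilters related to Hindman's finite-unions theorem and its extensions},
Contemp. Math. 65 (1987).

\end{thebibliography}

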